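# Cyclotomic divisibility of the unified WRT invariant on alternating sums of surgeries

## 1. The guess that many surgeries force high divisibility, tested on split unions and Borromean rings

Take a function of integral homology spheres, choose a link with $s$ components, and form the alternating sum of the function over all $2^s$ ways of doing or omitting the $s$ surgeries. If the function behaves like a polynomial, such higher differences vanish once $s$ is large. For an invariant with values in a completed polynomial ring one expects not vanishing but growing divisibility. The answer one would first guess to the problem of this lecture is therefore *yes*: any prescribed product of cyclotomic polynomials divides the alternating sum, provided that enough surgeries of the right kinds are involved. Let us make this precise and test it.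

**Definition (completion).** Put $(q)_k=\prod_{i\le k}(1-q^i)$ and $\widehat{\mathbb Z[q]}=\varprojlim_k\mathbb Z[q]/((q)_k)$. Every element can be written $\sum_{k\ge0}a_k(q)_k$ with $a_k\in\mathbb Z[q]$; for instance $\sum_k (q)_k$ is an element. For a root of unity $\zeta$ all but finitely many $(q)_k$ vanish at $\zeta$, so there is an evaluation $\widehat{\mathbb Z[q]}\to\mathbb Z[\zeta]$, $q\mapsto\zeta$.

Let $\mathcal M$ be the set of orientation-preserving homeomorphism classes of integral homology spheres and $\mathbb Z\mathcal M$ the free abelian group on $\mathcal M$, a ring under connected sum. We use the following result of Habiro: for each $M\in\mathcal M$ there is an element $J_M\in\widehat{\mathbb Z[q]}$, the unified $SU(2)$ Witten–Reshetikhin–Turaev invariant, whose value at every root of unity $\zeta$ is the $SU(2)$ WRT invariant $\tau_\zeta(M)$ (normalized by $\tau_\zeta(S^3)=1$). It is determined by these values, and $M\mapsto J_M$ extends to a ring homomorphism $J\colon\mathbb Z\mathcal M\to\widehat{\mathbb Z[q]}$.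

**Definition (alternating sums).** A link is algebraically split if its pairwise linking numbers vanish. For a framed link $L=\{L_1,\dots,L_k\}$ in $M\in\mathcal M$ put
$$[M;L]=[M;L_1,\dots,L_k]=\sum_{L'\subset L}(-1)^{|L'|}M_{L'},$$
the sum over all sublinks, where $M_{L'}$ is the result of surgery. Framings will be of the form $1/m$, $m\ne0$: the surgery slope is $\mu+m\lambda$, with $\mu$ the meridian and $\lambda$ the preferred longitude.

Write $\mathbb N=\{1,2,\dots\}$ and $\mathbb Z_+=\{0,1,\dots\}$.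

**Definition (the submodules $F_d$).** Let $\mathcal F$ be the set of functions $d\colon\mathbb N\to\mathbb Z_+$ with finite support, $|d|=\sum_m d(m)$, and $\Phi_d=\prod_n\Phi_n(q)^{d(n)}$ with $\Phi_n$ the $n$-th cyclotomic polynomial. Then $F_d\subset\mathbb Z\mathcal M$ is the $\mathbb Z$-span of all $[M;L]$ with $M\in\mathcal M$, with $L\subset M$ algebraically split and framings in $\{1/m\mid m\in\mathbb Z,\ m\ne 0\}$, such that for each $n$ exactly $d(n)$ components have framing $\pm1/n$. For instance, if $d(1)=2$, $d(3)=1$ and $d$ vanishes elsewhere, the generators come from three-component links, two framings being $\pm1$ and one being $\pm\frac13$.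

Since $[M;L'',E]=[M;L'']-[M_E;L'']$ for a component $E$, we have $F_{d'}\subset F_d$ whenever $d\le d'$ pointwise, so the $F_d$ form an inverse system. A linear map $f\colon\mathbb Z\mathcal M\to A$ to an abelian group is of *cyclotomic finite type* if $f|_{F_d}=0$ for some $d$. The conjecture, from Habiro's paper "A unified Witten-Reshetikhin-Turaev invariant for integral homology spheres" (arXiv:math/0605314, 2006), reads: *for each $d\in\mathcal F$ there is $d'\in\mathcal F$ with $J(F_{d'})\subset\Phi_d\widehat{\mathbb Z[q]}$.* It would say that $J_M\bmod(\Phi_d)$ is of cyclotomic finite type, and $J$ would extend to a continuous ring homomorphism on $\varprojlim_d\mathbb Z\mathcal M/F_d$.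

*Split unions.* If $L,L'\subset S^3$ are separated by a sphere, surgery on a sublink of $L\sqcup L'$ is a connected sum, so $[S^3;L\sqcup L']=[S^3;L]\cdot[S^3;L']$ and $J([S^3;L\sqcup L'])=J([S^3;L])\,J([S^3;L'])$. Divisibility multiplies, as guessed.

*The Borromean rings $B$, all framings $-1$.* Proper sublinks are trivial, and $-1$-surgery on an unlink gives $S^3$, so $[S^3;B]=(1-3+3)S^3-S^3_B=S^3-S^3_B$. With $v^2=q$, $\{a\}=v^a-v^{-a}$ and $\{a\}!=\{1\}\cdots\{a\}$, facts recalled and proved below ((F2) and Lemma 6) give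
$$J_{S^3_B}=\sum_{l\ge0}(-1)^lq^{3l(l+3)/4}\,\frac{\{2l+1\}!}{\{l\}!\{1\}} .$$
The term $l=1$ is $-q^3\{2\}\{3\}/\{1\}=-q^3(q-q^{-1})(q+1+q^{-1})=-q\,\Phi_1\Phi_2\Phi_3$. Every term with $l\ge1$ is divisible by each of $\Phi_1,\Phi_2,\Phi_3$ (the exponent of $\Phi_n$ is $\lfloor\frac{2l+1}n\rfloor-\lfloor\frac ln\rfloor-\delta_{n1}$, which is $l$ for $n=1$, $\lceil l/2\rceil$ for $n=2$, and at least $1$ for $n=3$). So $J([S^3;B])$ is divisible by $\Phi_1\Phi_2\Phi_3$, and $t$ split copies of $B$ give divisibility by $(\Phi_1\Phi_2\Phi_3)^t$. At $q=e^h$ the terms with $l\ge2$ are $O(h^2)$, hence $J([S^3;B])=6h+O(h^2)$: three components, one factor $\Phi_1$.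

All of this supports the guess. It is nevertheless wrong, and the following theorem says exactly how far it is right.

**Theorem.** Let $d\in\mathcal F$. There is $d'\in\mathcal F$ with $J(F_{d'})\subset\Phi_d\widehat{\mathbb Z[q]}$ if and only if $d(n)\le1$ for all $n\ge3$ (with $d(1),d(2)$ arbitrary). More precisely:

* (A) For all $n\ge3$ and $d'\in\mathcal F$, $F_{d'}$ contains an element $[S^3;L]$ with $J([S^3;L])\notin\Phi_n^2\widehat{\mathbb Z[q]}$.
* (B) If $n\ge3$ and $d'(m)\ge1$ for some $m$ with $n\mid2m$, then $J(F_{d'})\subset\Phi_n\widehat{\mathbb Z[q]}$.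
* (C) For $n\in\{1,2\}$ and all $d'$: $J(F_{d'})\subset\Phi_n^{\lceil|d'|/3\rceil}\widehat{\mathbb Z[q]}$.

Part (A) disproves the conjecture, for example for $\Phi_d=\Phi_3^2$. It also shows that $J$ is not continuous for the topologies above, because no $F_{d'}$ is mapped into the open ideal $\Phi_n^2\widehat{\mathbb Z[q]}$.

## 2. Reading divisibility at one root of unity

The purpose of this section is to replace divisibility in $\widehat{\mathbb Z[q]}$ by the order of vanishing of power series.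

For $n\ge1$ let $A=A_n=\mathbb C[[h]]$ with $v=e^{\pi\mathrm i/n}e^{h/2}$, so $q=e^{2\pi\mathrm i/n}e^h$ (we write $\mathrm i$ for the imaginary unit and keep $i$ for indices). Then $\mathbb Z[v^{\pm1}]\subset A$. Modulo $h$ we have $\{a\}\equiv2\mathrm i\sin(\pi a/n)$. If $n\mid a\neq0$, then $\{a\}=\pm(e^{ah/2}-e^{-ah/2})$ has order exactly $1$ in $h$. So $\{a\}$ is a unit when $n\nmid a$. Likewise $(q)_k$ has order $\lfloor k/n\rfloor$, so there is a continuous ring map $\widehat{\mathbb Z[q]}\to A_n$. Let $\mathrm{ord}_n$ be the $h$-order of the image, and let a bar denote reduction mod $h$.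

**Lemma 1.** $x\in\Phi_d\widehat{\mathbb Z[q]}$ if and only if $\mathrm{ord}_n(x)\ge d(n)$ for all $n$.

*Proof.* Since $(q)_k=\pm\prod_i\Phi_i^{\lfloor k/i\rfloor}$, for each $k'$ and all large $k$ the polynomial $(q)_k$ is divisible by $\Phi_d\,(q)_{k'}$. Write $x=\sum a_k(q)_k$ and split off finitely many terms: $x=p+\Phi_dz$ with $p\in\mathbb Z[q]$ and $z=\sum_{k\ge k_0}a_k(q)_k/\Phi_d$, which converges by what was just said. If $\Phi_d\mid p$, then $x\in\Phi_d\widehat{\mathbb Z[q]}$. Conversely, $(q)_k\in(\Phi_d)$ for large $k$, so there is a map $\widehat{\mathbb Z[q]}\to\mathbb Z[q]/(\Phi_d)$. It kills $\Phi_d\widehat{\mathbb Z[q]}$ and sends $p$ to its class. Hence $x\in\Phi_d\widehat{\mathbb Z[q]}$ iff $\Phi_d\mid p$.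

The roots of $\Phi_m$ are simple and are the primitive $m$-th roots of unity, so $\mathrm{ord}_n(\Phi_d)=d(n)$. Therefore $\mathrm{ord}_n(x)\ge d(n)$ iff $\mathrm{ord}_n(p)\ge d(n)$. For a polynomial this means that $e^{2\pi\mathrm i/n}$ is a root of multiplicity at least $d(n)$, i.e. $\Phi_n^{d(n)}\mid p$ in $\mathbb Q[q]$, equivalently in $\mathbb Z[q]$ because $\Phi_n$ is monic. The $\Phi_n$ are pairwise coprime in the UFD $\mathbb Z[q]$, so these conditions together say $\Phi_d\mid p$. $\square$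

## 3. Colored Jones polynomials, the colors $\omega^{(m)}$, and rational surgery

### 3.1. Notation and quoted facts

Let $[a]=\{a\}/\{1\}$, let $\left[{a\atop b}\right]$ be the balanced $q$-binomials, and set $1/\{a\}!=0$ for $a<0$. Let $V_N$ be the $N$-dimensional irreducible representation of $U_q(sl_2)$ and $y=V_2$. The representation ring is $\mathbb Z[y]$, with $V_0=0$, $V_1=1$, $V_{N+1}+V_{N-1}=yV_N$. Put $y_N=v^N+v^{-N}$. The colored Jones polynomial $J_L(E_1,\dots,E_s)$ of a framed link is multilinear in the colors. We use these textbook facts.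

* It does not depend on orientations, is multiplicative on split unions, a component colored $1=V_1$ may be deleted, and $J_{\rm unknot}(V_N)=[N]$ for framing $0$.
* Two parallel copies of a component (parallel by the framing) with colors $a,b$ may be replaced by one copy with color $ab$.
* A $0$-framed ring colored $E\in\mathbb Q(v)[y]$ around a strand colored $V_N$ acts by the scalar $E(y_N)$. A ring around several strands acts in this way on each summand $V_N$ of their tensor product.
* The twist acts on $V_{2j+1}$ by $q^{j(j+1)}$.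
* $V_N\otimes V_N^*=\bigoplus_{c=0}^{N-1}V_{2c+1}$.

Define
$$P_k=\prod_{i=0}^{k-1}(y-y_{2i+1}),\qquad P'_k=P_k/\{k\}!,\qquad S_i=\prod_{s=1}^i(y^2-y_s^2).$$
From $\{a\}\{b\}=y_{a+b}-y_{a-b}$ we get $y_{2j+1}-y_{2i+1}=\{j-i\}\{j+i+1\}$ and $y_N^2-y_s^2=y_{2N}-y_{2s}=\{N+s\}\{N-s\}$, hence
$$P_k(y_{2j+1})=\frac{\{j+k\}!}{\{j-k\}!},\qquad S_i(y_N)=\prod_{s=1}^i\{N+s\}\{N-s\}.\tag{1}$$

The following facts are quoted (K. Habiro, Invent. Math. 171 (2008) 1–81; Geom. Topol. Monogr. 4 (2002) 55–68). Here $L\subset S^3$ is an algebraically split $0$-framed link.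

* (F1) $J_L(P'_{k_1},\dots,P'_{k_s})\in\frac{\{2k+1\}!}{\{k\}!\{1\}}\mathbb Z[v^{\pm1}]$ with $k=\max k_i$.
* (F2) If $M$ is obtained from $S^3$ by surgery on $L$ with framings $f_i=\pm1$, then $J_M=J_L(\omega_{f_1},\dots,\omega_{f_s})$, a termwise convergent sum in $\widehat{\mathbb Z[q]}$ (hence in every $A_n$), where $\omega_{-1}=\sum_kq^{k(k+3)/4}P'_k$ and $\omega_{+1}=\sum_k(-1)^kq^{-k(k+3)/4}P'_k$.
* (F3) For the $0$-framed figure-eight knot, $J_{4_1}(V_N)=[N]\sum_i\prod_{s=1}^i\{N+s\}\{N-s\}$ (Habiro, Le; see also Masbaum, Algebr. Geom. Topol. 3 (2003) 537–556).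

The order of $\{2k+1\}!/(\{k\}!\{1\})$ in $A_n$ is
$$\varphi_n(k)=\Bigl\lfloor\frac{2k+1}n\Bigr\rfloor-\Bigl\lfloor\frac kn\Bigr\rfloor-\delta_{n1}\ge0 .$$
Put $\varepsilon(K)=\min_{k\ge K}\varphi_n(k)$; then $\varepsilon(K)\to\infty$.

**Lemma 2.** $V_N=\sum_k\left[{N+k\atop2k+1}\right]P_k$ for $N\ge0$. The coefficient is $0$ for $k\ge N$ and $1$ for $k=N-1$.

*Proof.* Let $f_k(N)=\left[{N+k\atop2k+1}\right]=\prod_{s=-k}^k\{N+s\}/\{2k+1\}!$. For $N=0$ all $f_k$ vanish (factor $s=0$); for $N=1$ only $f_0=1$ survives (factor $s=-1$). Since $yP_k=P_{k+1}+y_{2k+1}P_k$, the recursion $V_{N+1}+V_{N-1}=yV_N$ amounts to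
$$f_k(N+1)+f_k(N-1)-y_{2k+1}f_k(N)=f_{k-1}(N),$$
with $f_{-1}=0$. For $k=0$ this is $\{N+1\}+\{N-1\}=y_1\{N\}$. For $k\ge1$ divide by the common factor $\prod_{s=-k+1}^{k-1}\{N+s\}/\{2k+1\}!$. The left side becomes $\{N+k\}\{N+k+1\}+\{N-k\}\{N-k-1\}-y_{2k+1}\{N+k\}\{N-k\}$, which equals
$$(y_{2N+2k+1}-y_1)+(y_{2N-2k-1}-y_1)-y_{2k+1}(y_{2N}-y_{2k})=y_{4k+1}-y_1=\{2k\}\{2k+1\},$$
using $y_ay_b=y_{a+b}+y_{a-b}$. This is what the right side becomes. $\square$

### 3.2. The ring of colors

We need infinite sums such as $\omega_{\pm1}$ as colors, and we need to multiply them. Let $\hat{\mathcal P}$ be the set of formal sums $\sum_{k\ge0}a_kP'_k$ with $a_k\in A$, and $I_K$ the set of sums over $k\ge K$.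

**Lemma 3.** $\displaystyle P'_iP'_j=\sum_{r=0}^j\left[{j\atop r}\right]\left[{i+j\atop j}\right]\frac{\{i\}!}{\{i+r-j\}!}\,P'_{i+r}$. The coefficients lie in $\mathbb Z[v^{\pm1}]$, and only $P'_k$ with $k\ge\max(i,j)$ occur.

*Proof.* We show $P_iP_j=\sum_rt^{(j)}_rP_{i+r}$ with $t_r^{(j)}=\left[{j\atop r}\right]\frac{\{i+j\}!\{i\}!}{\{i+r\}!\{i-j+r\}!}$ by induction on $j$; $j=0$ is clear. Since
$$P_{i+r}(y-y_{2j+1})=P_{i+r+1}+(y_{2(i+r)+1}-y_{2j+1})P_{i+r}=P_{i+r+1}+\{i+r-j\}\{i+r+j+1\}P_{i+r},$$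
we need $t_r^{(j+1)}=t_{r-1}^{(j)}+\{i+r-j\}\{i+r+j+1\}t_r^{(j)}$. If $i+r\le j$, all three terms vanish (for $i+r=j$ because $\{i+r-j\}=0$). Otherwise divide by $\frac{\{j\}!\{i+j\}!\{i\}!}{\{r\}!\{j+1-r\}!\{i+r\}!\{i-j+r-1\}!}$; the identity becomes
$$\{j+1\}\{i+j+1\}=\{r\}\{i+r\}+\{j+1-r\}\{i+r+j+1\},$$
that is, $y_{i+2j+2}-y_i=(y_{i+2r}-y_i)+(y_{i+2j+2}-y_{i+2r})$. Dividing by $\{i\}!\{j\}!$ and rewriting $P_{i+r}=\{i+r\}!P'_{i+r}$ gives the formula. As $r\le j$, the quotient $\{i\}!/\{i+r-j\}!$ is in $\mathbb Z[v^{\pm1}]$; it vanishes unless $i+r\ge j$, and $i+r\ge i$ anyway. $\square$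

So the finite sums form a subring of $\mathbb C((h))[y]$ in which those with $k\ge K$ form an ideal, and $\hat{\mathcal P}=\varprojlim\hat{\mathcal P}/I_K$ is a commutative ring with ideals $I_K$. We collect three properties.

*Continuity.* By (F1), $J_L(P'_{k_1},\dots)$ has order at least $\varphi_n(\max k_i)$ in $A$. Modulo any $h^N$ only finitely many multi-indices matter, and $J_L$ extends to an $A$-multilinear map $\hat{\mathcal P}^s\to A$. If some argument lies in $I_K$, the value has order at least $\varepsilon(K)$.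

*Cabling.* If $L^{(2)}$ doubles a component by a $0$-framed parallel, then $L^{(2)}$ is again algebraically split and $J_{L^{(2)}}(a,b,\dots)=J_L(ab,\dots)$ for $a,b\in\hat{\mathcal P}$. For finite sums this is the cabling property. Changing $a$ or $b$ by an element of $I_K$ changes $ab$ by an element of $I_K$, so both sides change by order at least $\varepsilon(K)$; finite sums are dense.

*Evaluations.* By (1), the map $\mathrm{ev}_j\colon y\mapsto y_{2j+1}$ satisfies
$$\mathrm{ev}_j(P'_k)=\frac{\{j+k\}!}{\{j-k\}!\{k\}!}=\left[{j+k\atop k}\right]\frac{\{j\}!}{\{j-k\}!}\in A,\tag{2}$$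
which is $0$ for $k>j$. So $\mathrm{ev}_j\colon\hat{\mathcal P}\to A$ is a ring map. Jointly the $\mathrm{ev}_j$ are injective, by triangularity and $\mathrm{ev}_j(P'_j)=\{2j\}!/\{j\}!\ne0$.

**Lemma 4.** $\mathrm{ev}_j(\omega_f)=q^{-fj(j+1)}$ for $f=\pm1$.

*Proof.* Let $f=-1$. We have $\{j-i\}\{j+i+1\}=-v^{-2i-1}(1-q^{i-j})(1-q^{j+1+i})$ and $\{k\}!=(-1)^kv^{-k(k+1)/2}(q)_k$. With $(x;q)_k=\prod_{i<k}(1-xq^i)$ this gives
$$\frac{\{j+k\}!}{\{j-k\}!\{k\}!}=q^{-k(k-1)/4}\frac{(q^{-j};q)_k(q^{j+1};q)_k}{(q;q)_k}.$$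
Multiplying by $q^{k(k+3)/4}$ and summing,
$$\mathrm{ev}_j(\omega_{-1})=\sum_k\frac{(q^{-j};q)_k(q^{j+1};q)_k}{(q;q)_k}q^k=(q^{j+1})^j$$
by the $q$-Chu–Vandermonde formula $\sum_k\frac{(q^{-j};q)_k(b;q)_k}{(c;q)_k(q;q)_k}q^k=\frac{(c/b;q)_j}{(c;q)_j}b^j$ with $b=q^{j+1}$, $c=0$. (For $j=1$: $1+(1-q^{-1})(1+q)q=q^2$.) Under $v\mapsto v^{-1}$ the quotient $\{j+k\}!/\{j-k\}!$ is unchanged (it has $2k$ factors) and $\{k\}!$ gets the sign $(-1)^k$, so $\mathrm{ev}_j(\omega_{-1})$ turns into $\mathrm{ev}_j(\omega_{+1})$. This gives the case $f=+1$. $\square$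

### 3.3. Surgery with framing $1/m$

**Lemma 5.** Let $K$ be a knot in an integral homology sphere and $K'$ a $0$-framed parallel. Surgeries $1/p$ on $K$ and $1/p'$ on $K'$ together equal surgery $1/(p+p')$ on $K$ (trivial if $p+p'=0$), compatibly with anything outside a neighborhood $V$ of $K\cup K'$.

*Proof.* Identify $V=D^2\times S^1$ by the $0$-framing with $K=a\times S^1$, $K'=a'\times S^1$. Take vertical annuli $(\text{arc})\times S^1$ from $\partial N(K)$ and from $\partial N(K')$ to $\partial V$. Twisting along them is a homeomorphism of the exterior of $K\cup K'$ in $V$. Suitable powers take the slopes $\mu+p\lambda,\mu'+p'\lambda'$ to $\mu,\mu'$, and on $\partial V$ they act by a power of the Dehn twist along $\lambda$. So the surgered $V$ is again a solid torus. Its meridian is the primitive class on $\partial V$ that is null-homologous inside. In the exterior $\mu_V=\mu+\mu'$ and $\lambda_V=\lambda=\lambda'$ in homology, so $\mu_V+(p+p')\lambda=(\mu+p\lambda)+(\mu'+p'\lambda')$ is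 that class. Surgery $1/(p+p')$ on $K$ alone gives a solid torus with the same meridian, by the same argument for one component. $\square$

Iterating, $1/m$-surgery is $\pm1$-surgery on $|m|$ mutually $0$-framed parallels, the sign being that of $m$. By (F2) and cabling, for an algebraically split $L\subset S^3$ with framings $1/m_i$,
$$J_M=J_L(\omega^{(m_1)},\dots,\omega^{(m_s)}),\qquad\omega^{(m)}:=\omega_{\pm1}^{|m|}\in\hat{\mathcal P},\qquad\mathrm{ev}_j(\omega^{(m)})=q^{-mj(j+1)}.\tag{3}$$

Now let $M\in\mathcal M$ and let $L\subset M$ be algebraically split with framings $1/m_i$. By a theorem of Ohtsuki, $M=S^3_K$ for an algebraically split $\pm1$-framed link $K$. Isotope $L$ off the surgery solid tori. Sliding $L_i$ over $K_j$ is an isotopy in $M$: it adds to $L_i$ a parallel of $K_j$ along its framing curve, so $\mathrm{lk}(L_i,K_j)$ changes by $\pm1$ (either sign is available), and $\mathrm{lk}(L_i,K_{j'})$ is unchanged for $j'\ne j$. So we may assume all $\mathrm{lk}(L_i,K_j)=0$. Then each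 $L_i$ bounds a surface in $S^3\setminus K$, and linking numbers of $L$ and preferred longitudes are the same in $M$ and in $S^3$. Hence $K\cup L\subset S^3$ is algebraically split with the same framings on $L$. A component on which surgery is omitted gets the color $1$, so by (3) and multilinearity
$$J([M;L])=J_{K\cup L}\bigl(\omega^{(\pm1)},\dots;\,1-\omega^{(m_1)},\dots,1-\omega^{(m_s)}\bigr).\tag{4}$$

*Coefficients from evaluations.* If $X=\sum x_lP'_l\in\hat{\mathcal P}$ and $B_l=x_l/\{l\}!\in\mathbb C((h))$, then $X=\sum B_lP_l$ is a Newton expansion at the nodes $y_{2j+1}$. Since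
$$\prod_{j'\le l,\,j'\ne j}(y_{2j+1}-y_{2j'+1})=\prod_{j'\ne j}\{j-j'\}\{j+j'+1\}=\frac{(-1)^{l-j}\{l-j\}!\{l+j+1\}!}{\{2j+1\}},$$
the divided-difference formula reads
$$B_l=\sum_{j=0}^l(-1)^{l-j}\frac{\{2j+1\}\,\mathrm{ev}_j(X)}{\{l-j\}!\,\{l+j+1\}!}.\tag{5}$$
For example $x_1=\{1\}B_1=(\mathrm{ev}_1(X)-\mathrm{ev}_0(X))/\{2\}$; for $X=\omega_{-1}$ this is $(q^2-1)/\{2\}=q$, as it must be. Also $x_0=\mathrm{ev}_0(X)$.

## 4. One factor $\Phi_n$, and why the count of components does not give a second one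

Fix $n\ge3$ and look at (4) in $A_n$ when framings $1/m$ with $n\mid m$ occur. All evaluations of the color $1-\omega^{(m)}$ are $1-q^{-mj(j+1)}\in hA$. A sensible first attempt is therefore: show $1-\omega^{(m)}\in h\hat{\mathcal P}$; then multilinearity gives one factor $h$ per component, and $t$ such components would give $\Phi_n^t$.

The attempt stops at formula (5). Its denominator $\{l+j+1\}!$ is a non-unit as soon as $l+j+1\ge n$, and the division eats the factor $h$. Take $n=3$, $D>0$ divisible by $3$, and $X_0=\omega^{(D)}-1$, so $\mathrm{ev}_j(X_0)=e^{-Dhj(j+1)}-1=-Dhj(j+1)+O(h^2)$. The coefficient $x^0_1=(q^{-2D}-1)/\{2\}$ is indeed in $hA$. For $l=2$, (5) gives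
$$B_2^0=-\frac{\{3\}\,\mathrm{ev}_1(X_0)}{\{1\}!\{4\}!}+\frac{\mathrm{ev}_2(X_0)}{\{4\}!},\qquad\{4\}!=\{1\}\{2\}\cdot\{3\}\cdot\{4\}\approx(-3)(-3h)(-\mathrm i\sqrt3)=-9\sqrt3\,\mathrm i\,h .$$
The first term is $O(h)$, the second has constant term $\frac{-6Dh}{-9\sqrt3\,\mathrm ih}=-\frac{2\mathrm iD}{3\sqrt3}$. Hence $x_2^0=\{2\}!B_2^0\equiv\frac{2\mathrm iD}{\sqrt3}\not\equiv0$: a unit. For such indices the only factor $h$ available is the one in (F1), and (F1) supplies it once for the whole link, not once per component. What survives of the attempt is exactly part (B).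

**Proof of (B).** *What has to be shown: one component of suitable framing forces one factor $h$ in $A_n$.* Let $n\ge3$, $n\mid2m$, and let $L_1$ be a component of $L$ with framing $\pm1/m$. Since
$$[M;L]=\sum_{L'\subset L\setminus L_1}(-1)^{|L'|}\bigl(M_{L'}-(M_{L'})_{L_1}\bigr),$$
it suffices to treat a one-component link $L_1$ in some $M=S^3_K$. By (4), $J(M)-J(M_{L_1})=J_{K\cup L_1}(\omega^{(\pm1)},\dots;1-\omega^{(\pm m)})$. Write $1-\omega^{(\pm m)}=\sum_{l\ge1}x_lP'_l$ with $x_l\in A_n$ ($x_0=\mathrm{ev}_0=0$) and expand all colors. Consider a term with maximal index $g$.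

If $g\ge\frac{n-1}2$, then $J(P'_{\dots})\in hA_n$ by (F1), because $\varphi_n(g)=\lfloor\frac{2g+1}n\rfloor-\lfloor\frac gn\rfloor\ge1$: for $g<n$ since $2g+1\ge n$, for $g\ge n$ since $2g+1\ge g+n$.

If $g<\frac{n-1}2$, then $1\le l<\frac{n-1}2$ for the index $l$ on $L_1$. In (5) all denominators are units since $l+j+1\le2l+1<n$, and $\mathrm{ev}_j(1-\omega^{(\pm m)})=1-q^{\mp mj(j+1)}\in hA_n$ since $n\mid2m\mid mj(j+1)$. So $x_l\in hA_n$.

Every term lies in $hA_n$, hence so does the sum. Lemma 1 finishes the proof. $\square$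

To disprove a second factor we need links with arbitrarily many components for which the surviving unit terms can be computed and do not cancel. Iterated Bing doubles of the Borromean rings do this. Bing doubling merges two equal colors into one whose coefficients are governed by *squares* of the old ones. Modulo $h$ these squares, with the signs that accompany them, all have the same sign, and positivity prevents cancellation.

## 5. Borromean rings and Bing doubling

**Lemma 6.** For the Borromean rings $B=(A_1,A_2,A_3)$, $0$-framed,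
$$J_B(P'_i,P'_j,P'_k)=\delta_{ij}\delta_{jk}(-1)^k\frac{\{2k+1\}!}{\{k\}!\{1\}},\qquad J_B(P'_i,P'_j,V_N)=\delta_{ij}(-1)^i[N]S_i(y_N).$$

*Proof* (known; Habiro). Picture $A_3$ as the boundary of a disc with two untwisted bands attached with interlaced ends; $A_1$ encircles one band and $A_2$ the other. So $A_1,A_2$ bound disjoint discs, each meeting $A_3$ in two points of opposite sign. All permutations of the components are realized by isotopies up to orientations, which do not matter.

**Step 1 (vanishing off the diagonal).** The ring $A_1$ colored $P_i$ encircles $V_N\otimes V_N^*=\bigoplus_{c<N}V_{2c+1}$ and acts on $V_{2c+1}$ by $P_i(y_{2c+1})$, which is $0$ for $c<i$. So $J_B(P_i,P_j,V_N)=0$ if $i\ge N$. As $P_k$ is a combination of $V_1,\dots,V_{k+1}$, $J_B(P_i,P_j,P_k)=0$ if $i>k$. By symmetry it vanishes unless $i=j=k$. Put $b_i=J_B(P'_i,P'_i,P'_i)$; Lemma 2 gives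
$$J_B(P'_i,P'_j,V_N)=\delta_{ij}\left[{N+i\atop2i+1}\right]\{i\}!\,b_i .$$

**Step 2 (determining $b_i$ by the figure-eight knot).** Surgery on $A_1,A_2$ with framings $+1,-1$ puts full twists of opposite signs into the two bands. The surface becomes a plumbing of a positive and a negative Hopf band, and $A_3$ becomes the figure-eight knot, with framing $0$ since linking numbers vanish. A ring colored $\omega_f$ acts on the summand $V_{2c+1}$ of $V_N\otimes V_N^*$ by $q^{-fc(c+1)}$ (Lemma 4), i.e. exactly as the corresponding full twist of the band. The powers of $q$ in $\omega_{+1}$ and $\omega_{-1}$ cancel, so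
$$J_{4_1}(V_N)=J_B(\omega_{+1},\omega_{-1},V_N)=\sum_i(-1)^i\{i\}!\,b_i\left[{N+i\atop2i+1}\right],$$
a finite sum. By (1), $[N]S_i(y_N)=\frac1{\{1\}}\prod_{s=-i}^i\{N+s\}=\frac{\{2i+1\}!}{\{1\}}\left[{N+i\atop2i+1}\right]$, so (F3) says $J_{4_1}(V_N)=\sum_i\frac{\{2i+1\}!}{\{1\}}\left[{N+i\atop2i+1}\right]$. The binomial vanishes for $N\le i$ and is $1$ for $N=i+1$; comparing for $N=1,2,\dots$ in turn gives $(-1)^i\{i\}!\,b_i=\{2i+1\}!/\{1\}$. Both formulas follow. $\square$

**Definition (Bing double).** The exterior of the unknot $A_3$ is a solid torus $V$ containing $A_1\cup A_2$. For a component $K$ of a $0$-framed link $L$, $BD_K(L)$ replaces $K$ by the image of the $0$-framed $A_1\cup A_2$ under $V\cong N(K)$, the longitude of $V$ that bounds in $S^3\setminus V$ going to the preferred longitude of $K$. For example, Bing doubling one component of the $0$-framed Hopf link gives $B$. Since $A_1,A_2$ are null-homologous in $V$ and $\mathrm{lk}(A_1,A_2)=0$, $BD_K(L)$ is algebraically split and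 $0$-framed if $L$ is.

**Lemma 7.** Write $S_i=\sum_ls_{i,l}P_l$. Then $s_{i,l}\in\mathbb Z[v+v^{-1}]$, and $s_{i,l}=0$ unless $i\le2l\le4i$. For $a=\sum a_iP'_i$, $b=\sum b_iP'_i$ in $\hat{\mathcal P}$ put $a\star b=\sum_i(-1)^ia_ib_iS_i\in\hat{\mathcal P}$; its $P'_l$-coefficient is $\{l\}!\sum_{i\le2l}(-1)^ia_ib_is_{i,l}\in A$. Then, for an algebraically split $0$-framed link $L$ in $S^3$, $J_{BD_K(L)}(a,b,\dots)=J_L(a\star b,\dots)$.

For instance $P'_1\star P'_1=-S_1$, and $S_1=y^2-y_1^2=P_2+(y_1+y_3)P_1$.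

*Proof.* **Step 1 (the numbers $s_{i,l}$).** $S_i$ and the $P_l$ are monic in $y$ with coefficients in $\mathbb Z[v+v^{-1}]$, and $\deg S_i=2i$. So $s_{i,l}\in\mathbb Z[v+v^{-1}]$ and $s_{i,l}=0$ for $l>2i$. Moreover $S_i(y_{2j+1})=0$ if $2j+1\le i$ (factor $s=2j+1$). By Newton interpolation $s_{i,l}$ depends only on the values at $y_1,y_3,\dots,y_{2l+1}$, so $s_{i,l}=0$ if $2l+1\le i$.

**Step 2 (finite sums).** Cut $V$ along a meridian disc. A colored link in $V$ becomes the closure of an endomorphism of a finite-dimensional $U_q(sl_2)$-module. Decompose the module into simples over $\mathbb Q(v)$ (adjoining $v^{1/2}$ if needed). The colored link can then be replaced, inside any $J$, by the core of $V$ colored by some polynomial $E$ in $y$: the coefficient of $V_N$ is the trace on the multiplicity space of $V_N$. To determine $E$, add the core of $S^3\setminus V$ with color $V_N$: core and core form a Hopf link, with value $[N]E(y_N)$. For $A_1\cup A_2$ with colors $P'_i,P'_j$ this value is $J_B(P'_i,P'_j,V_N)=\delta_{ij}(-1)^i[N]S_i(y_N)$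 by Lemma 6. As $N$ varies, $E=\delta_{ij}(-1)^iS_i$. This is the claim for finite sums $a,b$ and finite other colors.

**Step 3 (all of $\hat{\mathcal P}$).** If $a\in I_K$ or $b\in I_K$, then only $i\ge K$ contribute to $a\star b$, and $l\ge i/2$, so $a\star b\in I_{\lceil K/2\rceil}$. Both sides of the claim are thus continuous, and finite sums are dense. $\square$

## 6. Links with framings $1/D$ belong to many $F_{d'}$

**Lemma 8 (telescoping).** Let $L=\{L_1,\dots,L_t\}\subset M$, $M\in\mathcal M$, be algebraically split with all framings $1/D$, $D>0$. If $t\ge|d'|$ and $m\mid D$ whenever $d'(m)\ne0$, then $[M;L]\in F_{d'}$.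

*Proof.* Extra components are removed by $[M;L'',E]=[M;L'']-[M_E;L'']$ (in $M_E$ the link $L''$ stays algebraically split with the same framings), so we may assume $t=|d'|$. Let a component $K$ have framing $1/(mr)$, $r\ge1$, and let $K'$ be a $0$-framed parallel of $K$. Then
$$[M;K_{1/(mr)},L'']=\sum_{a=0}^{r-1}[M_{K',1/(ma)};K_{1/m},L''],$$
where $a=0$ means no surgery. Indeed, by Lemma 5 the $a$-th summand is $[M_{K,1/(ma)};L'']-[M_{K,1/(m(a+1))};L'']$, and the sum telescopes to $[M;L'']-[M_{K,1/(mr)};L'']$. In $M_{K',1/(ma)}\in\mathcal M$ the link is still algebraically split with the same framings, since all linking numbers with $K'$ vanish. Apply this to all components in turn, $d'(m)$ of them with target framing $1/m$. $\square$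

**The links used for (A).** Fix $n\ge3$ and $d'\in\mathcal F$. Let $D>0$ be a multiple of $n$ and of all $m$ with $d'(m)\ne0$, and let $k\ge1$ with $2^{k+1}+1\ge|d'|$. Let $L^{(k)}$ be obtained from $B$ by Bing doubling $A_1,A_2$ and all their descendants, $k$ times. It is algebraically split with $2^k+2^k+1=2^{k+1}+1$ components; give them all the framing $1/D$. By Lemma 8, $[S^3;L^{(k)}]\in F_{d'}$.

Put $X_0=\omega^{(D)}-1$ and $X_{k+1}=X_k\star X_k$. By (4) and Lemma 7, applied from the innermost pairs outward, and then Lemma 6,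
$$J([S^3;L^{(k)}])=-J_B(X_k,X_k,X_0)=-\sum_{l\ge1}(-1)^lx_l^2\,x_l^0\,\frac{\{2l+1\}!}{\{l\}!\{1\}},\tag{6}$$
where $X_k=\sum x_lP'_l$ and $X_0=\sum x_l^0P'_l$. (The sign is $(-1)^{2^{k+1}+1}=-1$ from $1-\omega^{(D)}=-X_0$; the term $l=0$ is absent since $x_0^0=\mathrm{ev}_0(X_0)=0$.) We shall prove that **in $A_n$ the sum (6) has $h$-order exactly $1$**. Elements of $\Phi_n^2\widehat{\mathbb Z[q]}$ have order at least $2$ in $A_n$, so this proves (A).

## 7. The five-component link at $n=3$, by hand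

Take $n=3$, $k=1$, $3\mid D$. Section 4 gave $x_1^0\in hA$ and $x_2^0\equiv2\mathrm iD/\sqrt3$. By the definition of $\star$, $X_1=\sum_ic_iS_i$ with $c_i=(-1)^i(x_i^0)^2$, so $c_0=0$, $c_1\in h^2A$, $c_2\equiv-\frac43D^2$.

Mod $h$ we have $y_1=1$, $y_2=-1$, $y_3=-2$, $y_5=1$, so $\bar P_1=y-1$, $\bar P_2=(y-1)(y+2)$, $\bar P_3=(y-1)^2(y+2)$, $\bar S_2=(y^2-1)^2$, $\bar S_3=(y^2-1)^2(y^2-4)$. As $\bar P_3$ divides $\bar S_3$, and hence all $\bar S_i$ with $i\ge3$, these $S_i$ do not contribute to the coefficients $B_0,B_1,B_2$ mod $h$. The remainder of $\bar S_2$ modulo $\bar P_3$ is a multiple of $(y-1)^2$ with value $9$ at $y=-2$, so it is $(y-1)^2=\bar P_2-3\bar P_1$. Hence $\bar B_2=-\frac43D^2$ and $x_2=\{2\}!B_2\equiv(-3)(-\tfrac43D^2)=4D^2$.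

Now look at (6). For $l=1$, both $x_1^0$ and $\{2\}\{3\}/\{1\}$ lie in $hA$: $O(h^2)$. For $l\ge3$, $x_l=\{l\}!B_l$ with $B_l=\sum c_is_{i,l}\in A$ and $\{l\}!\in hA$, so $x_l^2=O(h^2)$. For $l=2$,
$$x_2^2\,x_2^0\,\frac{\{3\}\{4\}\{5\}}{\{1\}}\equiv16D^4\cdot\frac{2\mathrm iD}{\sqrt3}\cdot\frac{(-3h)(-3)}{\mathrm i\sqrt3}=96\,D^5h\pmod{h^2}.$$
So $J([S^3;L^{(1)}])=-96D^5h+O(h^2)$ in $A_3$, and it is not divisible by $\Phi_3^2$.

It matters that at least one doubling was made. The coefficients $x_l^0$ of $X_0$ itself need not lie in $hA$ for $l\ge n$. For $n=3$, (5) gives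
$$x_3^0\equiv\frac{\mathrm{ev}_3(X_0)-\frac{\{5\}}{\{1\}}\mathrm{ev}_2(X_0)}{\{4\}\{5\}\{6\}}\equiv\frac{-12Dh-6Dh}{(-3)(6h)}=D\pmod h$$
(the $j=1$ term is $O(h)$, and $\{5\}/\{1\}\equiv-1$). After one doubling $x_l=\{l\}!B_l$ with $B_l\in A$, and all indices $l\ge n$ become harmless.

In general several indices $l$ compete, and we need to know that their contributions do not cancel. That is the work of the next two sections.

## 8. The leaf coefficients modulo $h$

Fix $n\ge3$, $n\mid D$. Put $\sigma_a=2\sin(\pi a/n)$, so $\overline{\{a\}}=\mathrm i\sigma_a$ and $\sigma_a>0$ for $0<a<n$. Put $\sigma_a!=\sigma_1\cdots\sigma_a$; then $\sigma_{n-1}!=\prod_{a=1}^{n-1}|1-e^{2\pi\mathrm ia/n}|=n$. For $l\le n-1$, $\{l\}!$ is a unit of $A$. We use repeatedly: $v^n=-e^{nh/2}$ gives $\{n\}=-nh+O(h^3)$ and $\overline{\{n+a\}}=-\overline{\{a\}}$, so for $0\le r\le n-1$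
$$\overline{\{n+r\}!/h}=-n(-1)^r\,\overline{\{n-1\}!\,\{r\}!}.\tag{7}$$

**Lemma 9.** Let $B_l^0=x_l^0/\{l\}!$. Then $\bar B_l^0=0$ for $1\le l\le\frac{n-1}2$. For $\frac n2\le l\le n-1$,
$$\bar B_l^0=\mathrm i(-1)^l\kappa\,p_l,\qquad p_l>0,\qquad\kappa=(-1)^nD/n\ne0.\tag{8}$$

*Proof.* We feed $\mathrm{ev}_j(X_0)=e^{-Dhj(j+1)}-1=-Dhj(j+1)+O(h^2)$ (recall $n\mid D$) into (5).

**Step 1 (small $l$: no division by $h$).** If $2l+1<n$, all denominators are units. If $2l+1=n$, the only non-unit denominator ($j=l$) contains the factor $\{n\}$ once, and it is compensated by the numerator $\{2j+1\}=\{n\}$. So $\bar B_l^0=0$ in both cases.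

**Step 2 (large $l$: the leading coefficient).** Let $\frac n2\le l\le n-1$. Terms with $l+j+1<n$ are $O(h)$. For $n-1-l\le j\le l$ put $r=l+j+1-n\in[0,n-1]$ and use (7). Since $(-1)^{l-j+r}=(-1)^{2l+1-n}=(-1)^{n+1}$ and $\overline{\{n-1\}!\{l-j\}!\{r\}!}=\mathrm i^{2l}\,n\,\sigma_{l-j}!\,\sigma_r!$,
$$\bar B_l^0=(-1)^{n+1}\frac D{n^2}\,\mathrm i\,(-1)^l\sum_{j=n-1-l}^l\frac{\sigma_{2j+1}\,j(j+1)}{\sigma_{l-j}!\,\sigma_{l+j+1-n}!}.$$

**Step 3 (the sum is nonzero).** Under $j\mapsto n-1-j$ the range is invariant, the two factors of the denominator are exchanged, and $\sigma_{2j+1}\mapsto\sigma_{2n-(2j+1)}=-\sigma_{2j+1}$. A fixed point $j=\frac{n-1}2$ contributes $\sigma_n=0$. Pairing $j$ with $n-1-j$ and using $j(j+1)-(n-1-j)(n-j)=-n(n-2j-1)$, the sum equals $-n\,p_l$ with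
$$p_l=\sum_{n-1-l\le j<\frac{n-1}2}\frac{\sigma_{2j+1}(n-2j-1)}{\sigma_{l-j}!\,\sigma_{l+j+1-n}!}.$$
All terms are positive as $0<2j+1<n$, and $j=n-1-l$ belongs to the index set since $l>\frac{n-1}2$. So $p_l>0$, and $(-1)^{n+1}\frac D{n^2}\cdot(-n)=\kappa$. $\square$

(For $n=3$: $p_2=\sigma_1\cdot2/\sigma_2!=2/\sqrt3$ and $\bar B_2^0=\mathrm i\cdot(-\frac D3)\cdot\frac2{\sqrt3}$, as found in Section 4.)

## 9. Positivity under iterated Bing doubling

From here to the end of Section 10 we write $y_N$ for $\bar y_N=2\cos(\pi N/n)$ when working mod $h$. Then $y_{2n-N}=y_N$, $y_{n-N}=-y_N$, and $y_0>y_1>\dots>y_n=-2$.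

For $k\ge1$ we have $X_k=\sum_ic_i^{(k)}S_i$ with $c_i^{(k)}=(-1)^i(\text{coefficient of }P'_i\text{ in }X_{k-1})^2\in A$. Here $c_0^{(k)}=\mathrm{ev}_0(X_{k-1})^2=0$: this holds for $k=1$, and $\mathrm{ev}_0(X_k)=c_0^{(k)}$ because $S_i(y_1)=0$ for $i\ge1$. Writing $X_k=\sum_lB_lP_l$,
$$B_l=\sum_{1\le i\le2l}c_i^{(k)}s_{i,l}\in A.\tag{9}$$

**Proposition 10.** For every $k\ge1$ there are a real $\lambda_k\ne0$ and real $\gamma_i^{(k)}$ with $\bar c_i^{(k)}=\lambda_k\gamma_i^{(k)}$ for $1\le i\le n-1$ such that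

* (H1) $\gamma_i^{(k)}\ge0$, and $\gamma_i^{(k)}=0$ for $1\le i<\frac{n-1}2$;
* (H2) $\gamma_i^{(k)}>0$ for some $i$ with $\frac n2\le i\le n-1$; if $n$ is even, for some $i$ with $\frac n2\le i\le n-2$.

Moreover, for $l\le n-1$ the number $\bar B_l$ of (9) is $\lambda_k\beta_l^{(k)}$ with $\beta_l^{(k)}$ real, $\beta_l^{(k)}=0$ for $l<\frac{n-1}2$, and $\beta_l^{(k)}\ne0$ for some $\frac n2\le l\le n-1$.

*Proof.* Induction on $k$; the statements about $\beta^{(k)}$ will come out of the step from $k$ to $k+1$.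

**Step 1 (base $k=1$).** $c_i^{(1)}=(-1)^i\{i\}!^2(B_i^0)^2$ and $(-1)^i\overline{\{i\}!}^2=\sigma_i!^2$. By Lemma 9, $\bar c_i^{(1)}=-\kappa^2\sigma_i!^2p_i^2$ for $\frac n2\le i\le n-1$ and $\bar c_i^{(1)}=0$ for $1\le i\le\frac{n-1}2$. Take $\lambda_1=-\kappa^2$ and $\gamma_i^{(1)}=\sigma_i!^2p_i^2$, respectively $0$. For $n$ even, $n\ge4$, so $\frac n2\le n-2$.

**Step 2 (only $i\le n-1$ matters mod $h$).** Suppose (H1), (H2) for $k$; write $\gamma_i=\gamma_i^{(k)}$. Using $-y_s=y_{n-s}$,
$$\bar S_n=\prod_{s=1}^n(y-y_s)\prod_{s=0}^{n-1}(y-y_s).$$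
In $\bar P_n=\prod_{j=0}^{n-1}(y-y_{2j+1})$ the subscripts run over $1,3,\dots,2n-1$, and $y_{2n-N}=y_N$. So $\bar P_n$ has the double roots $y_N$ ($N$ odd, $N<n$), and if $n$ is odd the simple root $y_n=-2$, and no others. Hence $\bar P_n\mid\bar S_n\mid\bar S_i$ for $i\ge n$. Also $\bar P_n\mid\bar P_l$ for $l\ge n$. Reducing $\bar S_i=\sum_l\bar s_{i,l}\bar P_l$ ($i\ge n$) modulo $\bar P_n$ gives $\sum_{l<n}\bar s_{i,l}\bar P_l=0$, so $\bar s_{i,l}=0$ for $i\ge n>l$. Therefore $\bar B_l=\lambda_k\beta_l$ for $l\le n-1$, where $\beta_l=\sum_{1\le i\le n-1}\gamma_i\bar s_{i,l}\in\mathbb R$, and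
$$Z:=\sum_{1\le i\le n-1}\gamma_i\bar S_i\equiv\sum_{l\le n-1}\beta_l\bar P_l\pmod{\bar P_n}.\tag{10}$$
Then $\bar c_l^{(k+1)}=(-1)^l\overline{\{l\}!}^2\bar B_l^2=\lambda_k^2\,\sigma_l!^2\beta_l^2$ for $l\le n-1$. Take $\lambda_{k+1}=\lambda_k^2$ and $\gamma_l^{(k+1)}=\sigma_l!^2\beta_l^2\ge0$.

**Step 3 (vanishing of $\beta_l$ for $l<\frac{n-1}2$, i.e. (H1) for $k+1$).** Let $N<n$ be odd and $i\ge\frac{n-1}2$ an integer. Put $s=\min(N,n-N)$. Then $1\le s\le\lfloor n/2\rfloor\le i$ and $y_N^2-y_s^2=0$, so $\bar S_i(y_N)=0$. By (H1), $Z(y_N)=0$. The points $y_1,y_3,\dots$ ($N<n$) are distinct roots of $\bar P_n$. Evaluate (10) at $y_{2j+1}$ for $j=0,1,\dots$ with $2j+1<n$: $\bar P_l(y_{2j+1})=0$ for $l>j$ and $\bar P_j(y_{2j+1})\ne0$, so $\beta_0=0$, then $\beta_1=0$, and so on: $\beta_l=0$ for $2l+1<n$.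

It remains to find an $l$ in the range of (H2) with $\beta_l\ne0$. We use that $Z$ is an even polynomial in $y$, so $Z'$ is odd, and compare derivatives at double roots of $\bar P_n$.

**Step 4 (a nonzero $\beta_l$, $n$ even).** Here $n\ge4$. For $i\ge1$, $\bar S_i'(y_1)=2y_1\prod_{s=2}^i(y_1^2-y_s^2)$. This is $>0$ for $i\le n-2$, as $|y_s|<y_1$ for $2\le s\le n-2$, and $0$ for $i=n-1$ (factor $s=n-1$). By (H2) for $k$, $Z'(y_1)>0$, so $Z'(y_{n-1})=Z'(-y_1)<0$. Suppose $\beta_l=0$ for all $\frac n2\le l\le n-2$. With Step 3, $Z\equiv\beta_{n-1}\bar P_{n-1}$ mod $\bar P_n$. Both $n-1$ and $n+1$ belong to $\{1,3,\dots,2n-3\}$, since $n\ge4$, and $y_{n+1}=y_{n-1}$; so $y_{n-1}$ is a double root of $\bar P_{n-1}$, and also of $\bar P_n$. Hence $Z'(y_{n-1})=0$, a contradiction.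

**Step 5 (a nonzero $\beta_l$, $n$ odd).** Let $l_0=\frac{n-1}2$ and suppose $\beta_l=0$ for $l_0<l\le n-1$. Then $Z\equiv\beta\bar P_{l_0}$ mod $\bar P_n$ for a real $\beta$, where $\bar P_{l_0}=\prod_{N=1,3,\dots,n-2}(y-y_N)$ has simple roots $y_1>y_3>\dots>y_{n-2}>-2$. We test at three points.

At the root $-2=y_n$ of $\bar P_n$: $Z(-2)=\sum_i\gamma_i\prod_{s\le i}(4-y_s^2)>0$, because $y_s^2<4$ for $1\le s\le n-1$ and some $\gamma_i>0$. The sign of $\bar P_{l_0}(-2)$ is $(-1)^{l_0}$. So $(-1)^{l_0}\beta>0$; in particular $\beta\ne0$.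

At the double root $y_1>0$ of $\bar P_n$: $Z'(y_1)=\beta\bar P_{l_0}'(y_1)$ with $\bar P_{l_0}'(y_1)>0$. The formula of Step 4 gives $\bar S_i'(y_1)\ge0$ for $1\le i\le n-1$, so $Z'(y_1)\ge0$ and hence $\beta>0$. So $l_0$ is even, thus $l_0\ge2$ and $n\ge5$.

At the double root $y_{n-2}=-y_2$ of $\bar P_n$, the smallest root of $\bar P_{l_0}$: the sign of $\bar P_{l_0}'(y_{n-2})$ is $(-1)^{l_0-1}=-1$, so $Z'(y_{n-2})<0$ and $Z'(y_2)>0$. But $y_2>0$ as $n\ge5$, and for $i\ge l_0\ge2$
$$\bar S_i'(y_2)=2y_2(y_2^2-y_1^2)\prod_{s=3}^i(y_2^2-y_s^2),$$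
which is $<0$ for $i\le n-3$ and $0$ for $i=n-2,n-1$ (factor $s=n-2$). By (H1) only $i\ge l_0$ occur in $Z$, so $Z'(y_2)\le0$, a contradiction.

So some $\beta_l\ne0$ with $\frac n2\le l\le n-1$ (and $l\le n-2$ if $n$ is even), and $\gamma_l^{(k+1)}=\sigma_l!^2\beta_l^2>0$. This is (H2) for $k+1$, and Steps 2–5 give the statements about $\beta^{(k)}$. $\square$

## 10. The order is exactly one: proof of (A)

We now find the coefficient of $h$ in the sum $\sum_{l\ge1}(-1)^lx_l^2x_l^0\frac{\{2l+1\}!}{\{l\}!\{1\}}$ of (6), with $k\ge1$. All factors $x_l,x_l^0,\{2l+1\}!/(\{l\}!\{1\})$ lie in $A$.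

**Step 1 (terms that are $O(h^2)$).**

* $1\le l<\frac{n-1}2$: $x_l\in hA$ by Proposition 10 and $x_l^0\in hA$ by Lemma 9, so the term is $O(h^3)$.
* $l=\frac{n-1}2$ ($n$ odd): $x_l^0\in hA$ by Lemma 9, and $\{2l+1\}!=\{n\}!\in hA$ while $\{l\}!\{1\}$ is a unit, so the term is $O(h^2)$.
* $l\ge n$: $x_l=\{l\}!B_l\in hA$, because $B_l\in A$ by (9) and $\{l\}!\in hA$. The term is $O(h^2)$.

**Step 2 (terms with $\frac n2\le l\le n-1$).** With $r=2l+1-n\in[1,n-1]$, (7) gives
$$\overline{\{2l+1\}!/h}=-n(-1)^r\,\mathrm i^{\,n-1+r}\,n\,\sigma_r!=(-1)^n(-1)^ln^2\sigma_r!,$$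
since $n-1+r=2l$ and $(-1)^r=(-1)^{n+1}$. Further $(-1)^l\bar x_l^2=\sigma_l!^2\lambda_k^2\beta_l^2$, $x_l^0/\{l\}!=B_l^0$ is given mod $h$ by (8), and $\overline{\{1\}}=\mathrm i\sigma_1\ne0$. So the coefficient of $h$ in the sum is
$$\sum_{\frac n2\le l\le n-1}\bigl(\sigma_l!^2\lambda_k^2\beta_l^2\bigr)\bigl(\mathrm i(-1)^l\kappa p_l\bigr)\frac{(-1)^n(-1)^ln^2\sigma_{2l+1-n}!}{\mathrm i\sigma_1}
=\frac{(-1)^nn^2\kappa\lambda_k^2}{\sigma_1}\sum_{\frac n2\le l\le n-1}\sigma_l!^2\,\beta_l^2\,p_l\,\sigma_{2l+1-n}! .$$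

**Step 3 (no cancellation).** All terms of the last sum are $\ge0$, and at least one is $>0$ by Proposition 10. The prefactor is nonzero. So (6) has $h$-order exactly $1$ in $A_n$, and $J([S^3;L^{(k)}])\in J(F_{d'})\setminus\Phi_n^2\widehat{\mathbb Z[q]}$. As $n\ge3$ and $d'$ were arbitrary, (A) is proved, and the conjecture is false. $\square$

## 11. A finite type bound at $q=\pm e^h$

For $n\in\{1,2\}$ the situation is different. Write $q=\eta e^h$ in $A_n$ with $\eta=1,-1$ respectively. The right variable is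
$$x:=V_3-[3]=y^2-1-(q+1+q^{-1})=y^2-y_1^2=S_1 .$$

**Lemma 11.** For an algebraically split $0$-framed $s$-component link $L\subset S^3$, $J_L(x,\dots,x)$ has $h$-order at least $\frac{4s}3$ at $q=\pm e^h$.

As a check take $L=B$ and $n=1$. Since $x=\{2\}!P'_2+(y_1+y_3)\{1\}P'_1$, Lemma 6 gives
$$J_B(x,x,x)=-(y_1+y_3)^3\{1\}^2\{2\}\{3\}+\{2\}!^3\,\frac{\{5\}!}{\{2\}!\{1\}},$$
of orders $4$ and $8$; as $v=-e^{h/2}$, $y_1+y_3\to-4$, $\{1\}\approx-h$, $\{2\}\approx2h$, $\{3\}\approx-3h$, the value is $-384h^4+O(h^5)$, and $4=\frac{4\cdot3}3$.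

*Proof.* **Step 1 (the coefficients of $J_L(x,\dots,x)$ are Vassiliev invariants).** The braiding $c$ on $V_3\otimes V_3=V_5\oplus V_3\oplus V_1$ has eigenvalues $q,-q^{-1},q^{-2}$, and $e=\mathrm{coev}\circ\mathrm{ev}$ has eigenvalues $0,0,[3]$. As $(q-q^{-1})(1-[3])=q^{-2}-q^2$, we have $c-c^{-1}=(q-q^{-1})(\mathrm{id}-e)$. So for unoriented blackboard-framed diagrams $D$, $\langle D\rangle=J_D(V_3,\dots,V_3)$ satisfies
$$\langle X_+\rangle-\langle X_-\rangle=(q-q^{-1})\bigl(\langle X_0\rangle-\langle X_\infty\rangle\bigr),$$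
with factor $q^{\pm2}$ for a $\pm$ curl and unknot value $[3]=q+1+q^{-1}$. Changing crossings until the diagram is descending, and inducting on the number of crossings, we get $\langle D\rangle\in\mathbb Z[q^{\pm1}]$.

For an oriented unframed link $L$ let $W(L)=J_{L^0}(V_3,\dots,V_3)$, where $L^0$ is $L$ with all framings $0$. If a diagram $D$ of $L$ has self-writhes $w_i$, then $W(L)=\prod_iq^{-2w_i}\langle D\rangle$. Extend $W$ to singular links by resolving double points as (positive) $-$ (negative). On a singular link with $d$ double points, $W$ is a power of $q$ times $\langle D\rangle$ with the following replacements. A double point between different components becomes $X_+-X_-$. A double point of a component with itself becomes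
$$q^{-2}X_+-q^2X_-=(q-q^{-1})\bigl[q^{-2}(X_0-X_\infty)-(q+q^{-1})X_-\bigr],$$
because the self-writhe changes. So $W$ is divisible by $(q-q^{-1})^d$ there. The same holds for
$$G(L):=J_{L^0}(x,\dots,x)=\sum_{L'\subset L}(-[3])^{s-|L'|}W(L'),$$
since the terms in which a component involved in a double point is deleted cancel. At $q=\pm e^h$ the factor $q-q^{-1}$ has order $1$. Hence the coefficient $v_j(L)$ of $h^j$ in $G(L)$ vanishes on singular links with more than $j$ double points: it is a Vassiliev invariant of degree $\le j$ of unframed oriented ordered $s$-component links.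

**Step 2 (passing to Jacobi diagrams).** We recall the machinery. For a $1$-manifold $X$ let $\mathcal A(X)$ be the space (over $\mathbb C$, graded by half the number of vertices, completed) of Jacobi diagrams on $X$ modulo STU (hence AS, IHX), every dashed component having a leg on $X$. It is isomorphic to chord diagrams modulo 4T (Bar-Natan). For example a chord has degree $1$, and a dashed Y with its three legs on $X$ has degree $2$. Let $Z$ be the Le–Murakami functor on framed oriented q-tangles, defined with the Knizhnik–Zamolodchikov associator $\Phi$. It is multiplicative for composition and juxtaposition. Its values on elementary q-tangles are $\exp(\pm\frac12\,\text{chord})$ at crossings, cablings of $\Phi^{\pm1}$ at reparenthesizations (up to the maps reversing strands), and $\nu^{1/2}$ at cups and caps, where $\nu=Z(0\text{-framed unknot})$. Both $\Phi$ and $\nu$ are group-like, of the form $1+(\text{degree}\ge2)$. Consequently $Z(T)$ is group-like for every q-tangle $T$, with degree-one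 part $\frac12\sum_{\rm crossings}(\pm\text{chord})$.

Let $\mathcal A'=\mathcal A(\bigsqcup^sS^1)/\mathrm{FI}$, where FI is spanned by chord diagrams with an isolated chord (endpoints adjacent). A framing change multiplies $Z$ by the exponential of a multiple of an isolated chord, so $Z$ induces an invariant of unframed links in $\mathcal A'$. Multiply it by $\nu^{-1}$ on each circle and call the result $\hat Z(L)$; a split unknot then contributes a bare circle. On a singular link with $d$ double points and chord diagram $D$, $\hat Z=D+(\text{degree}>d)$, because the difference of the two crossing values is a chord plus higher terms.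

Let $\mathcal V_0$ be the $\mathbb C$-span of $s$-component links and $\mathcal V_d$ the span of singular links with $d$ double points. Sending a chord diagram to a singular link realizing it gives the standard surjection $\mathcal A'_d\to\mathcal V_d/\mathcal V_{d+1}$ (4T and FI hold in the target). Its composite with the map $\mathcal V_d/\mathcal V_{d+1}\to\mathcal A'_d$ induced by $\hat Z$ is the identity. So both are isomorphisms, and the filtered map $\hat Z^{\le j}\colon\mathcal V_0/\mathcal V_{j+1}\to\mathcal A'^{\le j}$ is an isomorphism, being one on each graded piece. In particular $v_j=w\circ\hat Z^{\le j}$ for a linear form $w$ on $\mathcal A'^{\le j}$, and the values $\hat Z^{\le j}(L)$ span $\mathcal A'^{\le j}$, for any number of components.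

**Step 3 (diagrams with a bare circle do not count).** For a link $L'\sqcup U$ whose $i$-th component $U$ is a split unknot, multiplicativity gives $\hat Z(L'\sqcup U)=\hat Z(L')\sqcup(\text{bare }i\text{-th circle})$, while $G(L'\sqcup U)=0$ since $J_U(V_3)-[3]=0$. The values $\hat Z^{\le j}(L')$ span the space for $s-1$ circles. So $w$ vanishes on all diagrams having a bare circle.

**Step 4 (vanishing linking numbers exclude struts).** Let $L$ be algebraically split. We claim that $\hat Z(L)$ is a combination of diagrams all of whose dashed components have a trivalent vertex. $L$ with framings $0$ is the closure of a string link $\sigma$ with vanishing framings and linking numbers: $L=T'\circ(\sigma\otimes\mathrm{id})\circ T$ as q-tangles, where $T,T'$ are crossingless, consisting of $s$ nested cups, respectively caps, and reparenthesizations. Each of $Z(T),Z(\sigma),Z(T')$ is a group-like element of $\mathcal A$ of $s$ intervals. Let $\mathcal B(s)$ be the completed symmetric algebra, under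 $\sqcup$, on connected diagrams with $s$-colored legs. By the Poincaré–Birkhoff–Witt (symmetrization) isomorphism of coalgebras $\chi\colon\mathcal B(s)\to\mathcal A(\bigsqcup^sI)$, each group-like element is $\chi(\exp_\sqcup\xi)$ with $\xi$ a series of connected diagrams, and its degree-one part is $\chi(\xi_1)$. For $Z(T),Z(T')$ there are no crossings, so $\xi_1=0$. For $Z(\sigma)$ the degree-one part is
$$\sum_{i<j}\mathrm{lk}_{ij}\,\text{chord}_{ij}+\sum_i\tfrac12f_i\,\text{chord}_{ii}=0,$$
where $f_i$ is the framing of the $i$-th strand, so $\xi_1=0$ again. A connected diagram without trivalent vertices is a strut, of degree $1$; so no struts occur in $\xi$. Likewise $\nu^{-1}$ is group-like without degree-one part. Symmetrizing and gluing skeleta neither creates nor merges dashed components, so the claim follows.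

**Step 5 (counting legs).** Consider a diagram as in Step 4 with every circle carrying at least one leg. If a circle carries exactly one leg, the other end of that leg is a trivalent vertex. By STU the diagram is the difference of two diagrams with exactly two legs on that circle, in the two possible orders. These are cyclically equal, so the diagram is $0$. Hence a contributing diagram has at least $2s$ legs.

A connected dashed component with $t\ge1$ trivalent vertices and $u$ legs has $\frac{3t+u}2\ge t+u-1$ edges, so $t\ge u-2$. Then $t\ge u/3$: for $u\ge3$ because $u-2\ge u/3$, for $u\le2$ because $t\ge1$. Its degree is $\frac{t+u}2\ge\frac23u$. The total degree is at least $\frac23\cdot2s=\frac{4s}3$. Hence $v_j(L)=w(\hat Z^{\le j}(L))=0$ for $j<\frac{4s}3$. $\square$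

## 12. Expanding $\omega^{(m)}$ in powers of $x$: proof of (C)

Let $n\in\{1,2\}$. The plan is to write each color in (4) as a series in $x$, paying at most $h^{-l}$ for $x^l$, and to collect $h^{4l/3}$ from Lemma 11.

**Step 1 (the series at each evaluation).** By (1), $\mathrm{ev}_j(x)=\{2j+2\}\{2j\}=q^{2j+1}+q^{-2j-1}-q-q^{-1}=\eta u_j$ with $u_j=2\cosh((2j+1)h)-2\cosh h=O(h^2)$. Now $2\cosh z-2$ is a power series in $z^2$ with zero constant term and linear coefficient $1$, hence invertible under composition in $z^2$. So the relation $2\cosh z-2\cosh h=u$ gives $z^2-h^2=u\Psi(u,h^2)$ with $\Psi\in\mathbb Q[[u,h^2]]$. With $z=(2j+1)h$ this reads $4j(j+1)h^2=u_j\Psi(u_j,h^2)$. As $j(j+1)$ is even, $\eta$ drops out and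
$$\mathrm{ev}_j(\omega^{(m)})=e^{-mhj(j+1)}=\exp\Bigl(-\frac m{4h}u_j\Psi(u_j,h^2)\Bigr)=\sum_{l\ge0}e_lu_j^l,\qquad e_l\in h^{-l}\mathbb Q[[h]],\quad e_0=1 .$$
Let $\omega^{\le T}=\sum_{l\le T}e_l\eta^lx^l=\sum_kc_k^TP'_k$, so that $\mathrm{ev}_j(\omega^{\le T})=\sum_{l\le T}e_lu_j^l$.

**Step 2 (integrality and convergence of the coefficients).** We claim that $c_k^T\in A$ and $c_k^T\to c_k$ as $T\to\infty$, where $\omega^{(m)}=\sum c_kP'_k$. From $yP_k=P_{k+1}+y_{2k+1}P_k$,
$$xP_k=P_{k+2}+(y_{2k+1}+y_{2k+3})P_{k+1}+\{2k+2\}\{2k\}P_k .$$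
The last coefficient has order at least $2$. The middle one is $(v+v^{-1})(v^{2k+2}+v^{-2k-2})$, of order at least $0$, and at least $1$ if $n=2$, because then $v+v^{-1}=\mathrm i(e^{h/2}-e^{-h/2})$. Expand $x^lP_0$ by paths with $a,b,c$ steps of size $2,1,0$, so $l=a+b+c$ and $k=2a+b$. As $P_k=\{k\}!P'_k$ and $\{k\}!$ has order $k$ for $n=1$ and $\lfloor k/2\rfloor$ for $n=2$, the contribution of such a path to the $P'_k$-coefficient of $e_l\eta^lx^l$ has order at least
$$n=1:\ k-l+2c=a+c;\qquad n=2:\ \lfloor k/2\rfloor-l+b+2c=\lfloor b/2\rfloor+c .$$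
These are $\ge0$, so $c_k^T\in A$. They are also $\ge l-k$: for $n=1$, $a+c=l-b\ge l-k$; for $n=2$, $c=l-a-b\ge l-k$. So for fixed $k$ the $c_k^T$ converge. Since $\mathrm{ev}_j$ involves only the coefficients with $k\le j$, the limit has the evaluations $\sum_le_lu_j^l=\mathrm{ev}_j(\omega^{(m)})$. By joint injectivity of the $\mathrm{ev}_j$ it equals $\omega^{(m)}$.

**Step 3 (conclusion).** Let $[M;L]$ be a generator of $F_{d'}$, $M=S^3_K$, so that $L$ has $|d'|$ components. Since all $c_k^T\in A$ and, by (F1), modulo any $h^N$ only finitely many multi-indices contribute (uniformly in $T$), (4) is the limit for $T\to\infty$ of the same expression with each $\omega^{(m)}$ replaced by its $\omega^{\le T}$. For finite $T$ that expression is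
$$\pm\sum\Bigl(\prod_ie^{(i)}_{l_i}\eta^{l_i}\Bigr)J_{K\cup L}(x^{l_1},x^{l_2},\dots),$$
where $e_l^{(i)}$ is the coefficient $e_l$ for the framing of the $i$-th component, $0\le l_i\le T$ for components of $K$, and $1\le l_i\le T$ for components of $L$ (because $1-\omega^{\le T}$ has no $x^0$-term). Here $J_{K\cup L}(x^{l_1},\dots)=J_{\rm cable}(x,\dots,x)$ for an algebraically split $0$-framed cable with $\sum l_i$ components. By Lemma 11 each term has order at least
$$\frac43\sum l_i-\sum l_i=\frac13\sum l_i\ge\frac{|d'|}3 .$$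
Hence so does the limit $J([M;L])$; orders are integers, so the order is at least $\lceil|d'|/3\rceil$. Lemma 1 gives (C). $\square$

## 13. Which $\Phi_d$ can be reached

If $d(n)\ge2$ for some $n\ge3$, then $\Phi_d\widehat{\mathbb Z[q]}\subset\Phi_n^2\widehat{\mathbb Z[q]}$, and by (A) no $d'$ satisfies $J(F_{d'})\subset\Phi_d\widehat{\mathbb Z[q]}$.

Conversely, let $d(n)\le1$ for all $n\ge3$. Choose $d'\in\mathcal F$ with $d'(n)\ge1$ whenever $n\ge3$ and $d(n)=1$, and with $|d'|\ge3\max(d(1),d(2))$. For $z\in J(F_{d'})$, (B) with $m=n$ gives $\mathrm{ord}_n(z)\ge1$ for every $n\ge3$ with $d(n)=1$, and (C) gives $\mathrm{ord}_n(z)\ge\lceil|d'|/3\rceil\ge d(n)$ for $n\in\{1,2\}$. By Lemma 1, $z\in\Phi_d\widehat{\mathbb Z[q]}$. This proves the Theorem. $\square$
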